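\title{Decoupling over symmetric cones and the $L^p$ range of the weighted Bergman projector on tube domains}

\begin{abstract}
Let $\Omega\subset\mathbb R^n$ be an irreducible symmetric cone of rank $r\ge2$ with determinant $\Delta$, let $\kappa=\frac nr-1$, and let $P_\nu$, $\nu>\kappa$, be the Bergman projector of the tube domain $\mathbb R^n+i\Omega$ for the weight $\Delta(y)^{\nu-n/r}$. We prove that $P_\nu$ is bounded on the weighted space $L^p_\nu$ if and only if $p_\nu'<p<p_\nu$, where $p_\nu=2+(\nu+\min(1,\nu))/\kappa$, and we determine the mixed-norm spaces $L^{p,q}_\nu$, $2\le p,q<\infty$, on which $P_\nu$ is bounded. Sufficiency rests on a decoupling inequality for the Whitney decomposition of $\Omega$. It is deduced from the Bourgain--Demeter theorem for paraboloids, applied to one Schur complement after another, and its loss is a generalized power of the principal minors. Necessity comes from the Bergman kernel and from random sums.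
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem and the results}

An open convex cone $\Omega\subset\mathbb R^n$ is \emph{symmetric} if it is self-dual for an inner product and the group of linear maps preserving it acts transitively on it; it is \emph{irreducible} if it is not a product of two such cones. An irreducible symmetric cone has a rank $r$ and a determinant $\Delta$, a homogeneous polynomial of degree $r$ that is positive on $\Omega$ and vanishes on $\partial\Omega$. The example to keep in mind is the cone of positive definite real symmetric $r\times r$ matrices, with $n=r(r+1)/2$ and $\Delta=\det$. We follow the notation of Faraut and Kor\'anyi \cite{FK} and recall what we need in Section~\ref{sec:cones}. Throughout the paper $\Omega$ is irreducible, $r\ge2$, and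
\[
\kappa:=\frac nr-1>0 .
\]

Let $T_\Omega=\mathbb R^n+i\Omega\subset\mathbb C^n$ be the tube domain over $\Omega$. For $\nu\in\mathbb R$ put $d\mu_\nu(y)=\Delta(y)^{\nu-n/r}\,dy$ on $\Omega$, let $L^p_\nu=L^p(T_\Omega,dx\,d\mu_\nu(y))$, and let $A^2_\nu$ be the closed subspace of holomorphic functions in $L^2_\nu$. For $\nu>\kappa$ this space is nontrivial, and the \emph{weighted Bergman projector} $P_\nu$ is the orthogonal projection of $L^2_\nu$ onto $A^2_\nu$. We say that $P_\nu$ is \emph{bounded on} $L^p_\nu$ if there is $C$ with $\|P_\nu f\|_{L^p_\nu}\le C\|f\|_{L^p_\nu}$ for all $f\in L^2_\nu\cap L^p_\nu$. The question is for which $p$ this holds. The conjecture stated in \cite{BJN} is that, for $\nu>\frac nr-1$, it holds exactly when $p_\nu'<p<p_\nu$, where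
\[
p_\nu=\frac{\nu+\frac{2n}r-1}{\frac nr-1}-\frac{(1-\nu)_+}{\frac nr-1},
\]
$(1-\nu)_+=\max(1-\nu,0)$, and a prime denotes the conjugate exponent, $\frac1p+\frac1{p'}=1$. Since $\frac{2n}r-1=2\kappa+1$ and $1-(1-\nu)_+=\min(1,\nu)$,
\begin{equation}\label{eq:pnu}
p_\nu=2+\frac{\nu+\min(1,\nu)}\kappa=\min\Big\{2+\frac{2\nu}\kappa,\ 2+\frac{\nu+1}\kappa\Big\}\in(2,\infty).
\end{equation}
We prove the conjecture for every irreducible symmetric cone of rank $r\ge2$.

\begin{theorem}\label{thm:main}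
Let $\nu>\kappa$ and $0<p\le\infty$. Then $P_\nu$ is bounded on $L^p_\nu$ if and only if $p_\nu'<p<p_\nu$.
\end{theorem}

The proof does not require the exponents of integration in $x$ and in $y$ to agree. For $1\le p,q<\infty$ let
\[
\|f\|_{L^{p,q}_\nu}^q=\int_\Omega\Big(\int_{\mathbb R^n}|f(x+iy)|^p\,dx\Big)^{q/p}d\mu_\nu(y),
\]
so that $L^{p,p}_\nu=L^p_\nu$, and define boundedness of $P_\nu$ on $L^{p,q}_\nu$ in the same way.

\begin{theorem}\label{thm:mixed}
Let $\nu>\kappa$ and $2\le p,q<\infty$. Then $\|P_\nu f\|_{L^{p,q}_\nu}\le C\|f\|_{L^{p,q}_\nu}$ holds for all $f\in L^2_\nu\cap L^{p,q}_\nu$, with some constant $C$, if and only if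
\begin{equation}\label{eq:cond}
\nu>\kappa\Big(\frac q2-1\Big)\qquad\text{and}\qquad\nu>\kappa(q-1)-\frac nr\,\frac qp .
\end{equation}
\end{theorem}

Since $P_\nu$ is self-adjoint, it is bounded on $L^{p,q}_\nu$ if and only if it is bounded on $L^{p',q'}_\nu$ (Lemma~\ref{lem:duality}), so Theorem~\ref{thm:mixed} also settles the range $1<p,q\le2$. For $q=p$ the conditions \eqref{eq:cond} read $\nu>\kappa(\frac p2-1)$ and $\nu>\kappa(p-2)-1$, that is, $p<2+\frac{2\nu}\kappa$ and $p<2+\frac{\nu+1}\kappa$. We therefore prove Theorem~\ref{thm:mixed} and deduce Theorem~\ref{thm:main} from it in Section~\ref{sec:final}; a reader interested in Theorem~\ref{thm:main} alone may put $q=p$ everywhere.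

The term $2+\frac{2\nu}\kappa$ is the smaller one in \eqref{eq:pnu} only when $\nu<1$. We have $\kappa=(r-1)d/2$ for an integer $d\ge1$ (Section~\ref{sec:cones}), so $\kappa<\nu<1$ forces $r=2$, $d=1$: this is the light cone in $\mathbb R^3$ with $\frac12<\nu<1$.

\subsection{A discrete inequality and two obstructions}\label{sec:heur}

This subsection is heuristic; it explains why \eqref{eq:pnu} is the answer to guess. The functions in $A^2_\nu$ are the Laplace transforms $F(z)=\int_\Omega e^{i(z|\xi)}g(\xi)\,d\xi$. Cover $\Omega$ by \emph{Whitney boxes}, the images of a fixed neighborhood of a base point $\mathbf e\in\Omega$ under linear automorphisms of $\Omega$. The box centered at $\xi_j$ has volume about $\Delta(\xi_j)^{n/r}$. Let $F_j$ be the part of $F$ with frequencies in that box and $G_j$ its boundary value on $\mathbb R^n$. At height $y$ the frequencies are damped by $e^{-(y|\xi)}$, so $\|F_j(\cdot+iy)\|_p\le Ce^{-c(y|\xi_j)}\|G_j\|_p$; and $\int_\Omega e^{-c(y|\xi_j)}d\mu_\nu(y)=C\Delta(\xi_j)^{-\nu}$.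 A single piece thus contributes $\Delta(\xi_j)^{-\nu}\|G_j\|_p^p$ to $\|F\|_{L^p_\nu}^p$, and one is led to ask whether
\begin{equation}\label{eq:discrete}
\|F\|_{L^p_\nu}^p\le C\sum_j\Delta(\xi_j)^{-\nu}\|G_j\|_p^p .
\end{equation}
For $p=2$ this is Plancherel's theorem. For $p>2$ it carries the whole difficulty: if $F=P_\nu f$, the right side is always at most $C\|f\|_{L^p_\nu}^p$ (Proposition~\ref{prop:analysis}), and conversely boundedness of $P_\nu$ implies an inequality of this form (Lemma~\ref{lem:converse}).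

Test \eqref{eq:discrete} on the boxes with $\Delta(\xi_j)\approx\delta\ll1$ near a boundary point at which $\Delta$ vanishes to first order. They fill a region of volume about $\delta$ and have volume $\delta^{\kappa+1}$ each, so there are about $\delta^{-\kappa}$ of them. On the left of \eqref{eq:discrete} keep only $y$ near $\mathbf e$, where the damping factors are of size $1$.
\begin{itemize}
\item \emph{Random sums.} Let $G_j=\pm\Phi(x)e^{i(x|\xi_j)}$ with a common, slowly varying $\Phi$ and random signs. The sum has typical size $\delta^{-\kappa/2}|\Phi|$, so \eqref{eq:discrete} requires $\delta^{-\kappa p/2}\le C\delta^{-\kappa-\nu}$, that is, $p\le2+\frac{2\nu}\kappa$.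
\item \emph{Coherent sums.} Let $\widehat{G_j}$ be a bump of height $1$ on the $j$-th box. Then $|G_j|\approx\delta^{\kappa+1}$ on the dual box, of volume $\delta^{-\kappa-1}$, while $|F|\approx\delta$ for $|x|\le c$. So \eqref{eq:discrete} requires $\delta^p\le C\delta^{-\kappa-\nu+(p-1)(\kappa+1)}$, that is, $p\le2+\frac{\nu+1}\kappa$.
\end{itemize}
These are the two terms in \eqref{eq:pnu}. Both tests become void when $\kappa=0$, the case of the upper half-plane. The rigorous arguments of Section~\ref{sec:nec} use all scales $\delta$ at once, which also excludes the endpoints.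

\subsection{The method}

Inequality \eqref{eq:discrete} is a decoupling inequality. Near a boundary point as above, $\partial\Omega$ is a family of paraboloids of dimension $2\kappa$, and the Bourgain--Demeter theorem \cite{BD} for such paraboloids, whose critical exponent $\frac{2(2\kappa+2)}{2\kappa}=2+\frac2\kappa$ is the value of $p_\nu$ at the corner $\nu=1$, has a loss that matches the two tests. But the sum in \eqref{eq:discrete} runs over all boxes, including those near the degenerate parts of $\partial\Omega$, where several ``eigenvalues'' of $\xi$ are small at unrelated rates.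

We measure this degeneracy by the quotients $\lambda_k=\Delta_k/\Delta_{k-1}$ of consecutive principal minors. Each $\lambda_k$ is a Schur complement, so that $\{\lambda_k=0\}$ is a family of paraboloids of dimension $m_k=(k-1)d$. We decouple in $\lambda_2$, then in $\lambda_3$, and so on; the output of step $k-1$ is exactly what is needed to normalize step $k$. The result (Theorem~\ref{thm:A}) has a loss $\prod_k\lambda_k(\xi_j)^{-\gamma_k}$ with a different exponent for each $k$, starting from $\gamma_1=\epsilon$. Integration in $y$ then requires $\nu-\gamma_k>(r-k)\frac d2$ for each $k$ (Lemma~\ref{lem:int}), so the largest loss $\gamma_r$ meets the weakest requirement. A convexity argument reduces these $r$ conditions to $k=1$, which is $\nu>\kappa$, and $k=r$, which is \eqref{eq:cond}. Had we measured the loss by a power $\Delta^{-\gamma_r}$ of the determinant alone, the case $k=1$ would demand $\nu>\kappa+\gamma_r$ instead of $\nu>\gamma_r$.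

Section~\ref{sec:model} carries this out by hand for $2\times2$ matrices. Section~\ref{sec:cones} collects the geometry of $\Omega$; Sections~\ref{sec:parab}--\ref{sec:whitney} prove the decoupling inequality; Sections~\ref{sec:suff} and \ref{sec:nec} prove the two directions of Theorem~\ref{thm:mixed}. The letters $C,c$ denote positive constants that may change from line to line.

\section{The model case of symmetric matrices}\label{sec:model}

Let $\Omega$ be the cone of positive definite matrices $\xi=\begin{pmatrix}a&b\\ b&x\end{pmatrix}$, so $n=3$, $r=2$, $d=1$, $\kappa=\frac12$, $(\xi|\eta)=\operatorname{tr}(\xi\eta)$, and take $q=p$. We describe the proof of \eqref{eq:discrete}, ignoring factors $\delta^{-\epsilon}$.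

\emph{Coordinates.} With $n_w=\begin{pmatrix}1&0\\ w&1\end{pmatrix}$ we have $\xi=n_w\operatorname{diag}(a,\lambda)n_w^{T}$ for $w=b/a$ and $\lambda=x-b^2/a$. Here $\lambda_1=a$ and $\lambda_2=\lambda$. The congruences $\xi\mapsto h\xi h^T$ are linear automorphisms of $\Omega$, and
\begin{equation}\label{eq:modelaction}
h=n_{w_0}\operatorname{diag}(t_1,t_2)\quad\text{acts by}\quad(a,w,\lambda)\mapsto\Big(t_1^2a,\ w_0+\frac{t_2}{t_1}w,\ t_2^2\lambda\Big).
\end{equation}
So the Whitney box at $(a_0,w_0,\lambda_0)$ is given by $a\approx a_0$, $\lambda\approx\lambda_0$, $|w-w_0|\le C(\lambda_0/a_0)^{1/2}$.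

\emph{Height $y=I$.} The damping $e^{-\operatorname{tr}\xi}$ confines us to $\operatorname{tr}\xi\le1$. Fix dyadic sizes $a\approx\alpha$, $\lambda\approx\delta$. The congruence by $\operatorname{diag}(\alpha^{-1/2},1)$ makes $a\approx1$ and changes neither $x$ nor $\lambda$. Then $aw^2\le x\le1$ gives $|w|\le C$, and we face about $\delta^{-1/2}$ boxes, of width $\delta^{1/2}$ in $w$, in the $\delta$-neighborhood of the surface $x=b^2/a$. The size $\alpha$ has disappeared: there is no loss in $\lambda_1$.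

If $a$ were equal to a constant $a_0$, the frequencies would lie near the cylinder $x=b^2/a_0$. Decoupling for the parabola (Theorem~\ref{thm:BD} with $m=1$), applied for each fixed value of the variable dual to $a$, would bound the $L^p$ norm of the sum by $\delta^{-\max\{0,\frac14-\frac3{2p}\}}$ times the $\ell^2$ sum of the norms of the pieces. However, $b^2/a$ moves by about $|a-a_0|$, and cutting the range of $a$ into intervals of length $\delta$ would cost $\delta^{-1}$. Instead, let $\sigma=\delta^{1/N}$ with $N$ large and cut into intervals of length $\sigma$, which costs only $\sigma^{-1}$. The frequencies now lie within $O(\sigma)$ of a cylinder, and we can decouple into $w$-intervals of length $\sigma^{1/2}$. On the interval with center $w_\tau$, apply the linear map $(a,w,\lambda)\mapsto(a,\sigma^{-1/2}(w-w_\tau),\sigma^{-1}\lambda)$, the inverse of a map \eqref{eq:modelaction}. It does not move $a$, so we are back in the same situation, with the same short interval for $a$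 and with $\delta/\sigma$ in place of $\delta$. After $N$ repetitions we reach the boxes with the loss of the parabola. H\"older's inequality from $\ell^2$ to $\ell^p$ over $\delta^{-1/2}$ boxes costs $\delta^{-\frac12(\frac12-\frac1p)}$. For $p$-th powers the total loss is $\lambda_1^{-\gamma_1}\lambda_2^{-\gamma_2}$ with
\[
\gamma_1=0,\qquad\gamma_2=\max\Big\{\frac{p-2}4,\ \frac{p-2}2-1\Big\}.
\]

\emph{General height.} Write $y=t^Tt$ with $t=\begin{pmatrix}t_1&0\\ s&t_2\end{pmatrix}$. Then $(y|\xi)=\operatorname{tr}(t\xi t^T)$, so the congruence by $t$ reduces height $y$ to height $I$, and by \eqref{eq:modelaction} it multiplies $\lambda_k$ by $t_k^2$. The box at $\xi_j$ thus enters with the factor $\prod_k(t_k^2\lambda_k(\xi_j))^{-\gamma_k}e^{-c(y|\xi_j)}$. We integrate it against $d\mu_\nu(y)$; by invariance it suffices to take $\xi_j=I$. From $y_{11}=t_1^2+s^2$, $y_{12}=st_2$, $y_{22}=t_2^2$ we get $dy_{11}dy_{12}dy_{22}=4t_1t_2^2\,dt_1\,ds\,dt_2$ and $\det y=t_1^2t_2^2$, so the integral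 is a multiple of
\[
\int e^{-c(t_1^2+t_2^2+s^2)}\,t_1^{2\nu-2\gamma_1-2}\,t_2^{2\nu-2\gamma_2-1}\,dt_1\,ds\,dt_2 .
\]
It converges if and only if $\nu-\gamma_1>\frac12$ and $\nu-\gamma_2>0$. The first condition is $\nu>\kappa$; the second is $p<\min\{2+4\nu,4+2\nu\}=p_\nu$.

\emph{Rank three.} For $\xi=\begin{pmatrix}A&b\\ b^T&x\end{pmatrix}$ with a $2\times2$ block $A$ we have $\lambda_3=x-b^TA^{-1}b$, a paraboloid in $b\in\mathbb R^2$ whose shape $A^{-1}$ is unbounded as $A$ ranges over its cone. So we first apply the rank two argument to the block $A$. It splits the boxes into groups in each of which $A$ stays in a single Whitney box of the $2\times2$ cone. On such a group a congruence by a block matrix $\operatorname{diag}(\beta,1)$ brings $A$ close to $I$ without changing $x$ or $\lambda_3$, and we decouple in $w=A^{-1}b$ with the two-dimensional paraboloid, with loss $\gamma_3=\max\{\frac{p-2}2,p-3\}$. The conditions $\gamma_k+\frac{3-k}2<\nu$ are $1<\nu$, $\gamma_2+\frac12<\nu$,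 $\gamma_3<\nu$, and the middle one follows from the others because $\gamma_2+\frac12\le\frac12(1+\gamma_3)$.

\section{Geometry of symmetric cones}\label{sec:cones}

\subsection{Jordan algebras}

The facts recalled in this subsection and the next are from \cite{FK}. A \emph{Euclidean Jordan algebra} is a finite-dimensional real vector space $V$ with a commutative bilinear product $xy$, a unit $\mathbf e$, the identity $x(x^2y)=x^2(xy)$, and an inner product for which the operators $L(x)\colon y\mapsto xy$ are symmetric. An idempotent ($f^2=f\ne0$) is \emph{primitive} if it is not a sum of two idempotents with product zero, and a \emph{Jordan frame} is a family of primitive idempotents $f_1,\dots,f_r$ with $f_if_j=0$ $(i\ne j)$ and $\sum f_i=\mathbf e$. All frames have the same number $r$ of elements, the rank. Every $x$ has a spectral decomposition $x=\sum a_if_i$ with a Jordan frame $(f_i)$ and real eigenvalues $a_i$. The trace $\operatorname{tr}x=\sum a_i$ is linear, the determinant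 $\Delta(x)=\prod a_i$ is a polynomial, and we take the inner product $(x|y)=\operatorname{tr}(xy)$, so $|x|^2=\sum a_i^2$. The set $\Omega$ of elements with positive eigenvalues is a symmetric cone, self-dual for $(\cdot|\cdot)$; on it $x^{-1}$ and $x^{\pm1/2}$ are defined through the eigenvalues. Every symmetric cone arises in this way, and it is irreducible exactly when $V$ is simple. We identify $\mathbb R^n$ with $V$. For real symmetric matrices the product is $\frac12(xy+yx)$.

\emph{Peirce decomposition.} If $c$ is an idempotent, $L(c)$ has eigenvalues in $\{1,\frac12,0\}$. The eigenspaces $V_1,V_{1/2},V_0$, also written $V(c,1)$, $V(c,\frac12)$, $V(c,0)$, satisfy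
\begin{equation}\label{eq:peirce}
V_1V_1\subset V_1,\quad V_0V_0\subset V_0,\quad V_1V_0=0,\quad(V_1+V_0)V_{1/2}\subset V_{1/2},\quad V_{1/2}V_{1/2}\subset V_1+V_0 .
\end{equation}
For a frame $(f_i)$ the $L(f_i)$ commute, and $V=\bigoplus_{i\le j}V_{ij}$ with $V_{ii}=\mathbb Rf_i$ and $V_{ij}=V(f_i,\frac12)\cap V(f_j,\frac12)$. If $V$ is simple and $r\ge2$, all $V_{ij}$ with $i<j$ have the same dimension $d\ge1$; hence $n=r+\frac{r(r-1)}2d$ and $\kappa=(r-1)\frac d2$.

The subalgebras $V_1$ and $V_0$ are Euclidean Jordan algebras with units $c$ and $\mathbf e-c$. A primitive idempotent $f$ of $V_1$ is primitive in $V$: a summand $f'$ of $f$ lies in $V(f,1)$, which is annihilated by $c-f\in V(f,0)$, so $cf'=f'$. Hence a frame of $V_1$ and a frame of $V_0$ together form a frame of $V$. Consequently the trace forms agree, and for $A\in V_1$, $B\in V_0$ the eigenvalues of $A+B$ are those of $A$ in $V_1$ and of $B$ in $V_0$; in particular $A+B\in\Omega$ if and only if $A$ and $B$ lie in the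 cones of $V_1$ and $V_0$, and then $\Delta(A+B)=\det A\,\det B$ and $(A+B)^{-1}=A^{-1}+B^{-1}$. The orthogonal projection $\pi$ onto $V_1$ maps $\Omega$ into the cone of $V_1$: this cone is self-dual, its closure lies in $\overline\Omega$, and $(\pi\xi|v)=(\xi|v)>0$ for $v\ne0$ in that closure.

\emph{Principal minors.} Fix a Jordan frame $c_1,\dots,c_r$. Let $\mathbf e_k=c_1+\dots+c_k$, let $V^{(k)}=V(\mathbf e_k,1)=\bigoplus_{i\le j\le k}V_{ij}$ with cone $\Omega^{(k)}$, and let $\pi_k$ be the orthogonal projection onto $V^{(k)}$. The algebra $V^{(k)}$ has rank $k$ and is simple: if it were a direct sum of two ideals, each $c_i$ would lie in one of them, some $c_i$ and $c_j$ would lie in different ones, and $x=2c_ix=2c_jx$ would give $V_{ij}=0$. Put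
\[
\Delta_k(\xi)=\det\nolimits_{V^{(k)}}(\pi_k\xi),\quad\Delta_0=1,\quad\lambda_k=\frac{\Delta_k}{\Delta_{k-1}},\quad\Delta_s=\prod_{k=1}^r\lambda_k^{s_k}\quad(s\in\mathbb R^r).
\]
The function $\Delta_s$ is a \emph{generalized power}; for $s=(\nu,\dots,\nu)$ it is $\Delta^\nu$.

\subsection{The automorphism group and the Gamma integral}

Let $G=G(\Omega)$ be the group of linear maps $g$ with $g\Omega=\Omega$, and $P(x)=2L(x)^2-L(x^2)$ (for matrices, $P(b)x=bxb$). For $V$ simple:
\begin{itemize}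
\item[(F1)] $G$ is transitive on $\Omega$ and stable under $g\mapsto g^*$. We have $\Delta(g\xi)=\Delta(g\mathbf e)\Delta(\xi)$ with $\Delta(g\mathbf e)=|\det g|^{r/n}=\Delta(g^*\mathbf e)$. Hence $\mu_0$ is $G$-invariant and $\int\phi(gy)\,d\mu_\nu(y)=\Delta(g\mathbf e)^{-\nu}\int\phi\,d\mu_\nu$.
\item[(F2)] $(g\xi)^{-1}=g^{*-1}\xi^{-1}$ for $g\in G$, $\xi\in\Omega$.
\item[(F3)] $G$ is closed in $GL(V)$ and its Lie algebra contains all $L(x)$ and $[L(x),L(y)]$. For $b\in\Omega$, $P(b)\in G$, and $P(\sum b_if_i)$ acts on the Peirce space $V_{ij}$ of the frame $(f_i)$ as multiplication by $b_ib_j$. In particular $P(b)\mathbf e=b^2$ and $P(\eta^{-1/2})\eta=\mathbf e$.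
\item[(F4)] There is a subgroup $T\subset G$, the triangular group, that is simply transitive on $\Omega$ and satisfies $\Delta_s(t\xi)=\Delta_s(t\mathbf e)\Delta_s(\xi)$ for $t\in T$ \cite[VI.3]{FK}.
\item[(F5)] For $y\in\Omega$ the integral $\int_\Omega e^{-(\xi|y)}\Delta_s(\xi)\,d\mu_0(\xi)$ converges if and only if $s_k>(k-1)\frac d2$ for all $k$, and then equals $\Gamma_\Omega(s)\Delta_s(y^{-1})$ \cite[VII.1]{FK}. In particular, for real $s$, $\int_\Omega e^{-(\xi|y)}d\mu_s(\xi)$ is finite if and only if $s>\kappa$, and then equals $\Gamma_\Omega(s)\Delta(y)^{-s}$.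
\end{itemize}

\subsection{An invariant metric and the Whitney decomposition}

Write $\xi\le\eta$ if $\eta-\xi\in\overline\Omega$. The elements of $G$ and the projections $\pi_k$ preserve this order, and $\xi\le\eta$ implies $(\xi|v)\le(\eta|v)$ for $v\in\overline\Omega$. For $C\ge1$ and $\eta\in\Omega$ let
\[
I_C(\eta)=\{\xi:\ C^{-1}\eta\le\xi\le C\eta\},\qquad\varrho(\xi,\eta)=\log_2\min\{C\ge1:\ \xi\in I_C(\eta)\}.
\]
Then $gI_C(\eta)=I_C(g\eta)$ for $g\in G$, and $I_C(\mathbf e)$ is the set of elements with all eigenvalues in $[C^{-1},C]$. So $I_C(\mathbf e)$ is stable under inversion, every $I_C(\eta)$ is a compact subset of $\Omega$, and every compact subset of $\Omega$ lies in some $I_R(\mathbf e)$. Also $I_C(\eta)$ lies in the interior of $I_{2C}(\eta)$, since $\overline\Omega+\Omega\subset\Omega$. The function $\varrho$ is a $G$-invariant metric (the triangle inequality is $I_C(\xi)\subset I_{CC'}(\eta)$ for $\xi\in I_{C'}(\eta)$), and $I_{2^R}(\eta)$ is its closed ball of radius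 $R$. We use the same notation in $\Omega^{(k)}$; thus $\pi_kI_C(\eta)\subset I_C(\pi_k\eta)$.

Let $\{\xi_j\}$ be a maximal family in $\Omega$ with $\varrho(\xi_i,\xi_j)\ge1$ for $i\ne j$, and choose $g_j\in G$ with $g_j\mathbf e=\xi_j$. By maximality the sets $I_2(\xi_j)$ cover $\Omega$. The open balls of radius $\frac12$ about the $\xi_j$ are disjoint and have the same positive $\mu_0$-measure, and balls of radius $R+\frac12$ have a finite $\mu_0$-measure that does not depend on the center. Hence there are numbers $M_R$ with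
\begin{equation}\label{eq:count}
\#\{j:\ \varrho(\xi_j,\eta)\le R\}\le M_R\qquad(\eta\in\Omega,\ R>0).
\end{equation}
Fix $\varphi,\tilde\varphi\in C_c^\infty(\Omega)$ with $0\le\varphi\le1$, $\varphi=1$ on $I_2(\mathbf e)$, $\operatorname{supp}\varphi\subset I_4(\mathbf e)$, and $\tilde\varphi=1$ on $\operatorname{supp}\varphi$. Put
\[
\chi_j=\frac{\varphi\circ g_j^{-1}}{\sum_i\varphi\circ g_i^{-1}},\qquad\tilde\chi_j=\tilde\varphi\circ g_j^{-1}.
\]
The denominator is locally finite and at least $1$, so $\sum_j\chi_j=1$ on $\Omega$, $\operatorname{supp}\chi_j\subset I_4(\xi_j)$, and $\tilde\chi_j\chi_j=\chi_j$.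

\begin{lemma}\label{lem:chi}
The functions $\chi_j\circ g_j$ are supported in $\operatorname{supp}\varphi$, and their derivatives of each order are bounded uniformly in $j$.
\end{lemma}

\begin{proof}
We have $\chi_j\circ g_j=\varphi/\sum_i\varphi\circ g_i^{-1}g_j$. If $\eta\in I_4(\mathbf e)$ lies in the support of $\varphi\circ g_i^{-1}g_j$, then $g_j\eta$ is within distance $2$ of both $\xi_i$ and $\xi_j$. So at most $M_4$ indices $i$ matter, and for them $g=g_i^{-1}g_j$ satisfies $g\mathbf e\le16\,\mathbf e$. This bounds the norm of $g$: if $|x|\le1$, then $-\mathbf e\le x\le\mathbf e$, so $-16\,\mathbf e\le gx\le16\,\mathbf e$ and $|gx|\le16\sqrt r$.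
\end{proof}

\subsection{Shears and Schur complements}

For matrices, the factorization $\xi=n_w\operatorname{diag}(A,\lambda)n_w^T$ produced the coordinates of Section~\ref{sec:model}. The following maps replace the congruences by $n_w$.

\begin{lemma}\label{lem:shear}
Let $U$ be a simple Euclidean Jordan algebra with cone $\Omega_U$, let $c$ be an idempotent of $U$, and let $U=U_1\oplus U_{1/2}\oplus U_0$ be its Peirce decomposition.
\begin{itemize}
\item[(a)] For $A\in U_1$, the map $R_Au=2Au$ on $U_{1/2}$ is symmetric and linear in $A$, and each of its eigenvalues is an eigenvalue of $A$ in the algebra $U_1$.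
\item[(b)] For $z\in U_{1/2}$, the operator $N_z=L(z)+2[L(z),L(c)]$ maps $A\in U_1$ to $R_Az$, maps $u\in U_{1/2}$ to twice the $U_0$-component of $zu$, and annihilates $U_0$. The map $S(z)=\exp N_z=I+N_z+\frac12N_z^2$ belongs to $G(\Omega_U)$ and preserves the determinant of $U$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $A=\sum a_if_i$ with a frame $(f_i)$ of $U_1$. The $L(f_i)$ commute, preserve $U_{1/2}$, have eigenvalues in $\{0,\frac12,1\}$, and add up to $L(c)=\frac12$ on $U_{1/2}$. On a joint eigenspace exactly one of them equals $\frac12$ and the others vanish, and there $R_A=a_i$.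

(b) By \eqref{eq:peirce}, for $A\in U_1$, $u\in U_{1/2}$, $B\in U_0$,
\[
N_zA=zA+2zA-zA=2zA,\qquad N_zu=zu+zu-2c(zu),\qquad N_zB=zB+0-zB=0,
\]
and $zu-c(zu)$ is the $U_0$-component of $zu\in U_1\oplus U_0$. Thus $N_z^3=0$ and $\det S(z)=1$. By (F3) $S(z)\in G(\Omega_U)$, and by (F1) it preserves the determinant.
\end{proof}

Let $2\le k\le r$, $W_k=\bigoplus_{i<k}V_{ik}$ and $m_k=\dim W_k=(k-1)d$; put $m_1=0$, and note that $m_r=2\kappa$. The Peirce decomposition of $U=V^{(k)}$ for $c=\mathbf e_{k-1}$ is $V^{(k-1)}\oplus W_k\oplus\mathbb Rc_k$. We write $\xi=A+u+xc_k$, so that $x=(\xi|c_k)$. For $z,u\in W_k$ we have $zc_k=z\mathbf e_k-z\mathbf e_{k-1}=\frac12z$, so twice the $c_k$-component of $zu$ is $2(zu|c_k)c_k=2(u|zc_k)c_k=(u|z)c_k$. The shear of Lemma~\ref{lem:shear}, denoted $S_k(z)$, is therefore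
\begin{equation}\label{eq:Sk}
S_k(z)(A+u+xc_k)=A+(u+R_Az)+\big(x+(u|z)+\tfrac12(R_Az|z)\big)c_k .
\end{equation}
If $A\in\Omega^{(k-1)}$, then $R_A$ is positive definite and we put $w=w(\xi)=R_A^{-1}u$. By \eqref{eq:Sk},
\[
\xi=S_k(w)(A+\lambda c_k)\qquad\text{with}\qquad\lambda=x-\tfrac12(R_Aw|w).
\]
Since $S_k(w)$ preserves $\Omega^{(k)}$ and its determinant, $\xi\in\Omega^{(k)}$ if and only if $A\in\Omega^{(k-1)}$ and $\lambda>0$, and $\Delta_k(\xi)=\Delta_{k-1}(\xi)\lambda$. This is the Schur complement formula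
\begin{equation}\label{eq:schur}
\lambda_k(\xi)=x-\tfrac12(R_Aw|w)=x-\tfrac12(R_A^{-1}u|u).
\end{equation}
(For symmetric matrices, with $u$ given by a column $b$, $R_A$ is $b\mapsto Ab$ and \eqref{eq:schur} is $x-b^TA^{-1}b$.) So $(A,w,\lambda_k)$ are coordinates on $\{A\in\Omega^{(k-1)}\}\subset V^{(k)}$. For $\xi\in V$ with $\pi_{k-1}\xi\in\Omega^{(k-1)}$ we write $w(\xi)$ for $w(\pi_k\xi)$.

\begin{lemma}\label{lem:coord}
Let $2\le k\le r$.
\begin{itemize}
\item[(a)] $S_k(z)$ acts by $(A,w,\lambda_k)\mapsto(A,w+z,\lambda_k)$.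
\item[(b)] For $a>0$, $D_k(a):=P(\mathbf e_{k-1}+a^{1/2}c_k)\in G(\Omega^{(k)})$ acts by $(A,w,\lambda_k)\mapsto(A,a^{1/2}w,a\lambda_k)$.
\item[(c)] For $b\in\Omega^{(k-1)}$, $B=P(b+c_k)\in G(\Omega^{(k)})$ preserves $V^{(k-1)}$, $W_k$ and $\mathbb Rc_k$, equals $P(b)$ on $V^{(k-1)}$, fixes $c_k$, and preserves $\lambda_k$ on $\Omega^{(k)}$.
\item[(d)] For $1\le k\le r$, $\lambda_k$ is monotone and homogeneous of degree one on $\Omega^{(k)}$ and on $\Omega$, so $\lambda_k(I_C(\eta))\subset[C^{-1}\lambda_k(\eta),C\lambda_k(\eta)]$; and $0<\lambda_k(\xi)\le(\xi|c_k)\le\operatorname{tr}\xi$ on $\Omega$.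
\end{itemize}
\end{lemma}

\begin{proof}
(a) By \eqref{eq:Sk}, $u=R_Aw$ becomes $R_A(w+z)$, and $x+(R_Aw|z)+\frac12(R_Az|z)-\frac12(R_A(w+z)|w+z)=x-\frac12(R_Aw|w)$.

(b) By (F3), $D_k(a)$ maps $(A,u,x)$ to $(A,a^{1/2}u,ax)$.

(c) Write $b=\sum b_if_i$ with a frame of $V^{(k-1)}$ and apply (F3) to the frame $f_1,\dots,f_{k-1},c_k$ of $V^{(k)}$. By (F1) and (F3), $B$ multiplies $\Delta_k$ by $\det((b+c_k)^2)=\det(b)^2$ and $\Delta_{k-1}$ by $\det(b^2)=\det(b)^2$.

(d) For $k=1$, $\lambda_1=(\,\cdot\,|c_1)$. For $k\ge2$, \eqref{eq:schur} gives $\lambda_k(\xi)=\sup\{s:\xi-sc_k\in\Omega^{(k)}\}$ on $\Omega^{(k)}$, which is monotone and homogeneous, and $\pi_k$ preserves the order. Finally $\lambda_k\le x=(\xi|c_k)$ by \eqref{eq:schur}, and $c_k\le\mathbf e$.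
\end{proof}

\subsection{The integral in $y$}

The next lemma is the general form of the last computation for $2\times2$ matrices. Compared with (F5), the order of the thresholds is reversed, because inversion exchanges leading and trailing minors.

\begin{lemma}\label{lem:int}
Let $\gamma\in\mathbb R^r$, $\nu\in\mathbb R$ and $c>0$. If $\nu-\gamma_k>(r-k)\frac d2$ for all $k$, there is $C<\infty$ with
\[
\int_\Omega e^{-c(y|\xi)}\Delta_\gamma(y^{-1})\,d\mu_\nu(y)=C\,\Delta_\gamma(\xi)\Delta(\xi)^{-\nu}\qquad(\xi\in\Omega).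
\]
\end{lemma}

\begin{proof}
Let $\xi=t\mathbf e$ with $t\in T$ and substitute $y=t^{*-1}y'$. Then $(y|\xi)=\operatorname{tr}y'$; by (F2) $y^{-1}=ty'^{-1}$, so $\Delta_\gamma(y^{-1})=\Delta_\gamma(\xi)\Delta_\gamma(y'^{-1})$ by (F4); and $d\mu_\nu(y)=\Delta(\xi)^{-\nu}d\mu_\nu(y')$ by (F1). It remains to show that the integral is finite for $\xi=\mathbf e$.

Let $\Delta_j^*,\lambda_j^*$ be the minors and their quotients for the reversed frame $c_r,\dots,c_1$. We claim that
\begin{equation}\label{eq:invminor}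
\Delta_k(y^{-1})=\Delta^*_{r-k}(y)/\Delta(y)\qquad(y\in\Omega,\ 0\le k\le r).
\end{equation}
For $k=0$ both sides equal $1$, and for $k=r$ both equal $\Delta(y)^{-1}$. For $0<k<r$ apply Lemma~\ref{lem:shear} with $U=V$ and $c=\mathbf e-\mathbf e_k$, so that $U_0=V^{(k)}$. Let $A$ and $u$ be the components of $y$ in $U_1$ and $U_{1/2}$. Then $A$ lies in the cone of $U_1$, $\det A=\Delta^*_{r-k}(y)$, and $R_A$ is invertible. Let $z=R_A^{-1}u$ and $S=S(z)$. Since $SA-A-u\in U_0$ and $S$ fixes $U_0$ pointwise, $y=S(A+B)$ for some $B\in V^{(k)}$. As $A+B=S^{-1}y\in\Omega$, we have $B\in\Omega^{(k)}$ and $\Delta(y)=\det A\det B$. By (F2), $y^{-1}=S^{*-1}(A^{-1}+B^{-1})$, and for $v\in V^{(k)}$,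
\[
(y^{-1}|v)=(A^{-1}+B^{-1}|S^{-1}v)=(A^{-1}+B^{-1}|v)=(B^{-1}|v).
\]
Hence $\pi_ky^{-1}=B^{-1}$ and $\Delta_k(y^{-1})=(\det B)^{-1}$, which is \eqref{eq:invminor}.

From \eqref{eq:invminor}, $\lambda_k(y^{-1})=\lambda^*_{r+1-k}(y)^{-1}$, so $\Delta_\gamma(y^{-1})\Delta(y)^\nu=\prod_j\lambda_j^*(y)^{\nu-\gamma_{r+1-j}}$. By (F5) for the reversed frame the integral converges when $\nu-\gamma_{r+1-j}>(j-1)\frac d2$ for all $j$, which is the hypothesis.
\end{proof}

\section{Decoupling for paraboloids}\label{sec:parab}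

\subsection{Fourier analytic tools}

On a Euclidean space $E$ let $\hat h(\xi)=\int h(x)e^{-i(x|\xi)}dx$. The \emph{spectrum} of $h$ is $\operatorname{supp}\hat h$, and $a(D)h$ is the function with Fourier transform $a\hat h$. We use three simple principles.
\begin{itemize}
\item[(LI)] \emph{Linear invariance.} For $\Lambda\in GL(E)$, the function $h\circ\Lambda^*$ has spectrum $\Lambda(\operatorname{supp}\hat h)$ and $\|h\circ\Lambda^*\|_p=|\det\Lambda|^{-1/p}\|h\|_p$. So an inequality between $L^p$ norms of sums of given functions, with both sides homogeneous of the same degree in these norms, is unaffected when all functions are composed with $\Lambda^*$.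
\item[(M)] \emph{Smooth multipliers.} Let $K\subset E$ be compact and $N=\dim E$. If $a$ is supported in $K$ with derivatives of order $\le N+1$ bounded by $B$, and $\Lambda$ is an invertible affine map, then $(a\circ\Lambda)(D)$ is convolution with a function of $L^1$ norm at most $C_KB$, hence has norm at most $C_KB$ on every $L^p$. Indeed, integration by parts bounds the kernel of $a(D)$ by $C_KB(1+|x|)^{-N-1}$, and an affine change of the frequency variable does not change the $L^1$ norm of the kernel.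
\item[(RT)] \emph{Interpolation.} The Riesz--Thorin theorem holds for operators from $\ell^2(L^p)$, with a finite index set, to $L^p$. In the three-lines proof one deforms simple functions $F_\tau$ to $\|F_\tau\|_p^{1-p/p(z)}|F_\tau|^{p/p(z)}\operatorname{sgn}F_\tau$, where $1/p(z)=(1-z)/p_0+z/p_1$; on the line $\operatorname{Re}z=l\in\{0,1\}$ this function has $L^{p_l}$ norm $\|F_\tau\|_p$.
\end{itemize}

\subsection{The Bourgain--Demeter theorem and a flexible form of it}

For $m\ge0$ and $2\le p<\infty$ put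
\[
\alpha_m(p)=\max\Big\{0,\ \frac m4-\frac{m+2}{2p}\Big\}.
\]
It vanishes for $p\le p_c:=\frac{2(m+2)}m$.

\begin{theorem}[Bourgain--Demeter {\cite[Theorem 1.1]{BD}}]\label{thm:BD}
Let $m\ge1$, $p_c\le p<\infty$, $0<\sigma\le1$, $\epsilon>0$. Let $f$ be a Schwartz function on $\mathbb R^{m+1}$ with spectrum in the $\sigma$-neighborhood of $\{(\omega,|\omega|^2):\omega\in[-\frac12,\frac12]^m\}$. Then
\[
\|f\|_p\le C_\epsilon\,\sigma^{-\alpha_m(p)-\epsilon}\Big(\sum_\theta\|f_\theta\|_p^2\Big)^{1/2}.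
\]
Here $\theta=\{(\omega,|\omega|^2+\eta):\omega\in C_\theta,\ |\eta|\le2\sigma\}$, the $C_\theta$ are cubes of side $\sigma^{1/2}$ forming a finitely overlapping cover, and $f_\theta$ is the Fourier restriction of $f$ to $\theta$.
\end{theorem}

We need a version in which the quadratic form varies in a compact family, the pieces are given in advance with overlapping spectra, and all $p\ge2$ are allowed.

\begin{lemma}\label{lem:parab}
Let $W$ be a Euclidean space of dimension $m\ge1$, $C_0\ge1$, $2\le p<\infty$, $\epsilon>0$. Let $R_0$ be symmetric on $W$ with eigenvalues in $[C_0^{-1},C_0]$ and let $0<\sigma\le1$. Let $\tau$ run over finitely many cubes of a (possibly translated) grid of side $\sigma^{1/2}$ in $W$, and let $F_\tau$ be Schwartz functions on $W\times\mathbb R$ with spectra in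
\[
\big\{(u,x):\ \operatorname{dist}(R_0^{-1}u,\tau)\le C_0\sigma^{1/2},\ |R_0^{-1}u|\le C_0,\ |x-\tfrac12(R_0^{-1}u|u)|\le C_0\sigma\big\}.
\]
Then $\|\sum F_\tau\|_p\le C\sigma^{-\alpha_m(p)-\epsilon}(\sum\|F_\tau\|_p^2)^{1/2}$ with $C=C(\epsilon,m,p,C_0)$.
\end{lemma}

\begin{proof}
\emph{Case $p\ge p_c$.} By (LI) we may use the frequency coordinates $\omega=\rho R_0^{-1/2}u$, $x'=2\rho^2x$. On the spectra $|\omega|\le\rho C_0^{3/2}$ and $|x'-|\omega|^2|=2\rho^2|x-\frac12(R_0^{-1}u|u)|\le2\rho^2C_0\sigma$; fix $\rho=\rho(C_0)$ so that these are at most $\frac14$ and $\sigma$. The $\omega$-projection $E_\tau$ of the spectrum of $F_\tau$ lies in the image under $\rho R_0^{1/2}$ of the $C_0\sigma^{1/2}$-neighborhood of $\tau$. Split the grid into $K^m$ residue classes modulo $K$. For distinct $\tau,\tau'$ in one class, $\operatorname{dist}(E_\tau,E_{\tau'})\ge\rho C_0^{-1/2}(K-\sqrt m-2C_0)\sigma^{1/2}$, which exceeds $\operatorname{diam}C_\theta=\sqrt m\,\sigma^{1/2}$ for a suitable $K=K(m,C_0)$.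 Let $f$ be the sum over one class and apply Theorem~\ref{thm:BD}. Since $|x'-|\omega|^2|\le\sigma$ on the spectrum, restriction to $\theta$ is restriction to $C_\theta\times\mathbb R$, so $f_\theta$ is zero or the restriction of a single $F_\tau$. The indicator of $C_\theta\times\mathbb R$ is a product of $m$ indicators of intervals, each of which is a multiplier of norm at most $C_p$ on $L^p$, $1<p<\infty$, by the boundedness of the Hilbert transform. So $\|f_\theta\|_p\le C\|F_\tau\|_p$. Each $E_\tau$ has diameter $O(\sigma^{1/2})$ and meets $O(1)$ cubes $C_\theta$. This gives the bound for one class, and we add the $K^m$ classes.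

\emph{Case $2\le p<p_c$.} We interpolate, and for this we turn the inequality into the boundedness of an operator. We may discard the $\tau$ with $F_\tau=0$; the centers $w_\tau$ of the others satisfy $|w_\tau|\le C$. Fix $a\in C_c^\infty(W)$ equal to $1$ on $|w|\le C_0+\sqrt m$ and $b\in C_c^\infty(\mathbb R)$ equal to $1$ on $[-C_0,C_0]$, and let $M_\tau$ be the multiplier operator with symbol
\[
a\big(\sigma^{-1/2}(R_0^{-1}u-w_\tau)\big)\,b\big(\sigma^{-1}(x-\tfrac12(R_0^{-1}u|u))\big).
\]
Then $M_\tau F_\tau=F_\tau$. In the affine coordinates $(w,y)$ given by $u=R_0(w_\tau+\sigma^{1/2}w)$, $x=\frac12(R_0w_\tau|w_\tau)+\sigma^{1/2}(R_0w_\tau|w)+\sigma y$ the symbol is $a(w)\,b(y-\frac12(R_0w|w))$, so by (M) the $M_\tau$ are uniformly bounded on all $L^p$. Consider $\mathcal M(H_\tau)=\sum_\tau M_\tau H_\tau$. The supports of the symbols have bounded overlap, so $\mathcal M\colon\ell^2(L^2)\to L^2$ has norm $O(1)$ by Plancherel. For Schwartz $H_\tau$ the functions $M_\tau H_\tau$ satisfy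 the hypotheses of the lemma with a larger $C_0$, so the first case and density show that $\mathcal M\colon\ell^2(L^{p_c})\to L^{p_c}$ has norm $O(\sigma^{-\epsilon})$. By (RT), $\mathcal M\colon\ell^2(L^p)\to L^p$ has norm $O(\sigma^{-\epsilon})$; apply this to $(F_\tau)$.
\end{proof}

\section{Decoupling in one Schur complement}\label{sec:onestep}

Fix $2\le k\le r$, put $m=m_k$, and identify $W_k$ with $\mathbb R^m$ by an orthonormal basis. For $0<\delta\le1$ let $\mathcal D_\delta$ be the grid of half-open cubes of side $\delta^{1/2}$ with vertices in $\delta^{1/2}\mathbb Z^m$. By \eqref{eq:schur}, the set where $\lambda_k=O(\delta)$ is a neighborhood of the paraboloids $x=\frac12(R_A^{-1}u|u)$, which depend on $A$. The next proposition says that, as long as $A$ stays in a compact set, this dependence costs nothing.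

\begin{proposition}\label{prop:onestep}
Let $2\le p<\infty$, $\epsilon>0$, $C_0\ge1$, and let $Q\subset\Omega^{(k-1)}$ be compact. There is $C$ with the following property. Let $0<\delta\le1$, and let $f_\theta$, for finitely many $\theta\in\mathcal D_\delta$, be Schwartz functions on $V$ with spectra in
\[
\big\{\xi\in V:\ \pi_{k-1}\xi\in Q,\ \operatorname{dist}(w(\xi),\theta)\le C_0\delta^{1/2},\ |w(\xi)|\le C_0,\ 0\le\lambda_k(\xi)\le C_0\delta\big\}.
\]
Then $\|\sum_\theta f_\theta\|_p\le C\delta^{-\alpha_m(p)-\epsilon}\big(\sum_\theta\|f_\theta\|_p^2\big)^{1/2}$.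
\end{proposition}

\begin{proof}
\emph{Nested scales.} Fix an integer $N\ge2\dim V/\epsilon$. Choose an integer $M\ge0$ with $\tilde\delta=4^{-NM}\in[\delta,4^N\delta)$ and assign each $\theta$ to the cube of $\mathcal D_{\tilde\delta}$ containing its center. The sums over the resulting groups satisfy the hypotheses with $\tilde\delta$ and $C_0+\sqrt m$, and each group has at most $(2^N+1)^m$ members. By the Cauchy--Schwarz inequality in each group we may assume $\delta=4^{-NM}$. Put $\sigma=4^{-M}$ and $\delta_i=\sigma^i$ for $0\le i\le N$. The grids $\mathcal D_{\delta_i}$, of side $2^{-Mi}$, are nested, and $\delta_N=\delta$.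

\emph{Localizing $A$.} Identify $V^{(k-1)}$ with $\mathbb R^{n'}$, take $\psi\in C_c^\infty(\mathbb R^{n'})$ with $\sum_{l\in\mathbb Z^{n'}}\psi(\,\cdot-l)=1$, and let $\psi_l(\xi)=\psi(\sigma^{-1}\pi_{k-1}\xi-l)$. The operator $\psi_l(D)$ acts in the $V^{(k-1)}$ variables only, where (M) applies. So it is bounded on $L^p(V)$ uniformly in $l$ and $\sigma$, preserves Schwartz functions, and does not enlarge spectra. Only $O(\sigma^{-\dim V})$ of the $\psi_l$ are nonzero on $\pi_{k-1}^{-1}(Q)$, and $\sigma^{-\dim V}=\delta^{-\dim V/N}\le\delta^{-\epsilon/2}$. By the triangle inequality it suffices to prove the estimate with loss $C\delta^{-\alpha_m(p)-\epsilon/2}$ for each family $(\psi_l(D)f_\theta)_\theta$. We may thus assume that, for some $A_0\in Q$,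
\begin{equation}\label{eq:Aloc}
|\pi_{k-1}\xi-A_0|\le C\sigma\quad\text{on all spectra}.
\end{equation}
This cut is made once; it would cost a fixed power of $\delta$ if it had to be repeated at each of the $N$ stages below.

\emph{One stage.} For $\tau\in\mathcal D_{\delta_i}$ let $F_\tau=\sum_{\theta\subset\tau}f_\theta$. We claim that for $0\le i<N$,
\begin{equation}\label{eq:stage}
\|F_\tau\|_p\le C\sigma^{-\alpha_m(p)-\epsilon/2}\Big(\sum_{\tau'\in\mathcal D_{\delta_{i+1}},\,\tau'\subset\tau}\|F_{\tau'}\|_p^2\Big)^{1/2}.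
\end{equation}
Let $w_\tau$ be the center of $\tau$, and let $\Lambda$ be $D_k(\delta_i)^{-1}S_k(-w_\tau)$ on $V^{(k)}$ and the identity on $(V^{(k)})^\perp$. By (LI) we may compose all functions with $\Lambda^*$. By Lemma~\ref{lem:coord}(a),(b), $\Lambda$ acts on the coordinates of $\pi_k\xi$ by $(A,w,\lambda_k)\mapsto(A,\delta_i^{-1/2}(w-w_\tau),\delta_i^{-1}\lambda_k)$. The cube $\tau'$ becomes a cube $\tilde\tau'\subset[-\frac12,\frac12]^m$ of a grid of side $\sigma^{1/2}$, and since $\delta/\delta_i\le\sigma$, on the spectrum of $F_{\tau'}\circ\Lambda^*$ we have \eqref{eq:Aloc}, $A\in Q$, and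
\[
\operatorname{dist}(w,\tilde\tau')\le C_0\sigma^{1/2},\qquad|w|\le C_0+\sqrt m,\qquad0\le\lambda_k\le C_0\sigma .
\]
By Lemma~\ref{lem:shear}(a), the eigenvalues of $R_A$, $A\in Q$, lie in a fixed interval $[C^{-1},C]$. With $u=R_Aw$ and $x=\lambda_k+\frac12(R_Aw|w)$,
\[
R_{A_0}^{-1}u=w+R_{A_0}^{-1}R_{A-A_0}w=w+O(\sigma),\qquad\tfrac12(R_{A_0}^{-1}u|u)=\tfrac12(w|R_Aw)+O(\sigma)=x+O(\sigma).
\]
So the $(u,x)$-projection of the spectrum of $F_{\tau'}\circ\Lambda^*$ lies in the closed set of Lemma~\ref{lem:parab} for $R_0=R_{A_0}$, the cube $\tilde\tau'$, and a constant depending only on $C_0,Q,m$. Split the physical variable as $(x',x'')$ with $x''\in W_k\oplus\mathbb Rc_k$. For fixed $x'$, the Fourier transform in $x''$ of a Schwartz function $H(x',\cdot)$ is a multiple of $\int\hat H(\xi',\cdot)e^{i(x'|\xi')}d\xi'$, which is supported in the closure of that projection. So Lemma~\ref{lem:parab} applies for each $x'$. Take the $L^p$ norm in $x'$; since $p\ge2$, the triangle inequality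 in $L^{p/2}$ gives $\|(\sum a_{\tau'}^2)^{1/2}\|_{L^p(dx')}\le(\sum\|a_{\tau'}\|_{L^p(dx')}^2)^{1/2}$, and \eqref{eq:stage} follows.

\emph{Iteration.} Since $|w|\le C_0$ on the spectra, $F_\tau\ne0$ for $O(1)$ cubes $\tau\in\mathcal D_1$, so $\|\sum f_\theta\|_p\le C(\sum_{\tau\in\mathcal D_1}\|F_\tau\|_p^2)^{1/2}$. Applying \eqref{eq:stage} for $i=0,\dots,N-1$ gives the factor $C^N\sigma^{-N(\alpha_m(p)+\epsilon/2)}=C^N\delta^{-\alpha_m(p)-\epsilon/2}$, and $N$ depends only on $\epsilon$ and $\dim V$.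
\end{proof}

\section{Decoupling over the Whitney decomposition}\label{sec:whitney}

For $2\le p,q<\infty$ and $1\le k\le r$ let
\begin{equation}\label{eq:beta}
\beta_k=q\,\alpha_{m_k}(p)+\frac{m_k}2\Big(\frac q2-1\Big),
\end{equation}
so $\beta_1=0$. The first term is the decoupling loss, the second the cost of passing from $\ell^2$ to $\ell^q$ over $\delta^{-m_k/2}$ cubes.

\begin{theorem}\label{thm:A}
Let $2\le p,q<\infty$, $\epsilon>0$, $C_0\ge1$, $\gamma_k=\beta_k+\epsilon$, and let numbers $M_R$ be given. There are $C$ and $L$, depending only on these data and $\Omega$, such that for every finite family $\xi_j\in\Omega$ satisfying \eqref{eq:count} and all $h_j\in L^2(V)\cap L^p(V)$ with spectrum in $I_{C_0}(\xi_j)$,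
\[
\Big\|\sum_jh_j\Big\|_p^q\le C\sum_j\Delta_{-\gamma}(\xi_j)\,(1+\operatorname{tr}\xi_j)^L\,\|h_j\|_p^q .
\]
\end{theorem}

\begin{proof}
\emph{Reduction to Schwartz functions.} Since $\hat h_j\in L^2$ has compact support, $h_j$ is smooth with bounded derivatives. Let $\phi$ be Schwartz with $\phi(0)=1$ and $\hat\phi$ compactly supported. For small $s>0$ the finitely many functions $h_j\phi(s\,\cdot)$ are Schwartz with spectrum in $I_{2C_0}(\xi_j)$, and they tend to $h_j$ in $L^p$ as $s\to0$ by dominated convergence. Replacing $C_0$ by $2C_0$, we assume that the $h_j$ are Schwartz. For a set $E$ of indices write $h_E=\sum_{j\in E}h_j$.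

\emph{Step 1: dyadic sizes, when all $\operatorname{tr}\xi_j\le1$.} Then $0<\lambda_k(\xi_j)\le1$ by Lemma~\ref{lem:coord}(d). For $a\in\{0,1,2,\dots\}^r$ let $J_a=\{j:2^{-a_k-1}<\lambda_k(\xi_j)\le2^{-a_k}\text{ for all }k\}$ and $|a|=\sum a_k$. In Step 2 we prove
\begin{equation}\label{eq:Ja}
\|h_{J_a}\|_p^q\le C\prod_k2^{a_k(\beta_k+\epsilon/2)}\sum_{j\in J_a}\|h_j\|_p^q .
\end{equation}
By H\"older's inequality, $\sum_a\|h_{J_a}\|_p\le(\sum_a2^{-\epsilon|a|q'/2q})^{1/q'}(\sum_a2^{\epsilon|a|/2}\|h_{J_a}\|_p^q)^{1/q}$. So \eqref{eq:Ja} gives $\|\sum_jh_j\|_p^q\le C\sum_a\prod_k2^{a_k\gamma_k}\sum_{J_a}\|h_j\|_p^q$, and $\prod_k2^{a_k\gamma_k}\le\Delta_{-\gamma}(\xi_j)$ on $J_a$ because $\gamma_k>0$.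

\emph{Step 2: induction on $k$.} Proposition~\ref{prop:onestep} needs $\pi_{k-1}\xi$ to stay in a fixed compact set, which is false for the family $J_a$. It becomes true, after a linear change of variables, for a subfamily whose points $\pi_{k-1}\xi_j$ lie in one ball of $\Omega^{(k-1)}$. So we construct successively finer partitions $\mathcal P_1,\dots,\mathcal P_r$ of $J_a$ and constants $R_k$, independent of $a$ and of the family, such that
\begin{itemize}
\item[(i)] for $E\in\mathcal P_k$ there is $\eta_E\in\Omega^{(k)}$ with $\pi_k\xi_j\in I_{R_k}(\eta_E)$ for all $j\in E$;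
\item[(ii)] for $k\ge2$ and $E\in\mathcal P_{k-1}$, $\ \|h_E\|_p^q\le C2^{a_k(\beta_k+\epsilon/2)}\sum_{E'\in\mathcal P_k,\,E'\subset E}\|h_{E'}\|_p^q$.
\end{itemize}
With $\mathcal P_1=\{J_a\}$ this yields \eqref{eq:Ja}: iterate (ii), and note that by (i) for $k=r$ and \eqref{eq:count} each $E\in\mathcal P_r$ has $O(1)$ elements, so $\|h_E\|_p^q\le C\sum_E\|h_j\|_p^q$. This is the only use of \eqref{eq:count}.

For $k=1$ we have $\pi_1\xi_j=\lambda_1(\xi_j)c_1$, so (i) holds with $\eta=2^{-a_1}c_1$ and $R_1=2$.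

Let $k\ge2$, $E\in\mathcal P_{k-1}$, $\eta=\eta_E$, $b=\eta^{-1/2}\in\Omega^{(k-1)}$ and $\delta=2^{-a_k}$. Let $B$ be $P(b+c_k)$ on $V^{(k)}$ and the identity on $(V^{(k)})^\perp$, and put $\zeta_j=B\pi_k\xi_j\in\Omega^{(k)}$, $A_j=\pi_{k-1}\zeta_j$, $w_j=w(\zeta_j)$. By (LI) we replace $h_j$ by $h_j\circ B^*$. Since $\pi_kB=B\pi_k$ and $B|_{V^{(k)}}\in G(\Omega^{(k)})$, the new spectrum lies in $\pi_k^{-1}(I_{C_0}(\zeta_j))$. Let $j\in E$ and $\zeta\in I_{C_0}(\zeta_j)$; we use Lemma~\ref{lem:coord}.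
\begin{itemize}
\item $A_j=P(b)\pi_{k-1}\xi_j\in I_{R_{k-1}}(P(b)\eta)=I_{R_{k-1}}(\mathbf e_{k-1})$. Hence $A_j$ and $\pi_{k-1}\zeta$ lie in the compact set $Q=I_{C_0R_{k-1}}(\mathbf e_{k-1})$, and $(R_Aw|w)\ge c|w|^2$ for $A\in Q$.
\item $\lambda_k(\zeta_j)=\lambda_k(\xi_j)\in(\delta/2,\delta]$, hence $0<\lambda_k(\zeta)\le C_0\delta$.
\item $\frac c2|w_j|^2\le\frac12(R_{A_j}w_j|w_j)\le(\zeta_j|c_k)=(\xi_j|c_k)\le1$ by \eqref{eq:schur}. Here we use $\operatorname{tr}\xi_j\le1$ and the fact that $B$ does not change the $c_k$-coordinate.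
\item $|w(\zeta)-w_j|\le C\delta^{1/2}$. Indeed, $\zeta'=S_k(-w_j)\zeta$ lies in $I_{C_0}(A_j+\lambda_k(\zeta_j)c_k)$, so $(\zeta'|c_k)\le C_0\delta$. On the other hand $\zeta'$ has coordinates $A'=\pi_{k-1}\zeta\in Q$ and $w'=w(\zeta)-w_j$, so $(\zeta'|c_k)\ge\frac12(R_{A'}w'|w')\ge\frac c2|w'|^2$.
\end{itemize}
Partition $E$ into the nonempty sets $E_\theta=\{j\in E:w_j\in\theta\}$, $\theta\in\mathcal D_\delta$. The functions $f_\theta=h_{E_\theta}\circ B^*$ satisfy the hypotheses of Proposition~\ref{prop:onestep}, which we apply with $\epsilon/2q$. Since $|w_j|\le C$, there are $O(\delta^{-m_k/2})$ sets $E_\theta$, and since $q\ge2$,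
\[
\Big(\sum_\theta\|f_\theta\|_p^2\Big)^{1/2}\le C\delta^{-\frac{m_k}2(\frac12-\frac1q)}\Big(\sum_\theta\|f_\theta\|_p^q\Big)^{1/q}.
\]
As $\alpha_{m_k}(p)+\frac{m_k}2(\frac12-\frac1q)=\beta_k/q$, this proves (ii). For (i), let $w_\theta$ be the center of $\theta$ and $j\in E_\theta$. The point $D_k(\delta)^{-1}S_k(-w_\theta)\zeta_j$ has coordinates $(A,w,\lambda_k)$ in $Q\times[-\frac12,\frac12]^{m_k}\times[\frac12,1]$. The image of this product under $(A,w,\lambda)\mapsto S_k(w)(A+\lambda c_k)$ is a compact subset of $\Omega^{(k)}$, hence lies in some $I_{R_k}(\mathbf e_k)$. Therefore $\pi_k\xi_j\in I_{R_k}(\eta_{E_\theta})$ with $\eta_{E_\theta}=B^{-1}S_k(w_\theta)D_k(\delta)\mathbf e_k$.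

\emph{Step 3: general traces.} Let $J^0=\{j:\operatorname{tr}\xi_j\le1\}$ and $J^l=\{j:2^{l-1}<\operatorname{tr}\xi_j\le2^l\}$ for $l\ge1$. Dilations belong to $G$, so the points $2^{-l}\xi_j$ satisfy \eqref{eq:count}. Steps 1 and 2 for these points and the functions $h_j(2^{-l}\cdot)$, $j\in J^l$, give $\|h_{J^l}\|_p^q\le C2^{l|\gamma|}\sum_{J^l}\Delta_{-\gamma}(\xi_j)\|h_j\|_p^q$ with $|\gamma|=\sum\gamma_k$. By H\"older's inequality $\|\sum_lh_{J^l}\|_p^q\le C\sum_l2^{lq}\|h_{J^l}\|_p^q$, and $2^l\le2(1+\operatorname{tr}\xi_j)$ on $J^l$. Take $L=|\gamma|+q$.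
\end{proof}

\section{Sufficiency of the conditions}\label{sec:suff}

From now on $\nu>\kappa$. For $f$ on $T_\Omega$ write $f_v=f(\cdot+iv)$.

\subsection{The projector on the Fourier side}

\begin{lemma}[{cf.\ \cite[XIII.1]{FK}}]\label{lem:PW}
The map $g\mapsto F_g$, $F_g(z)=\int_\Omega e^{i(z|\xi)}g(\xi)\,d\xi$, is a constant multiple of an isometry of $L^2(\Omega,\Delta^{-\nu}d\xi)$ onto $A^2_\nu$. For $f\in L^2_\nu$ we have $P_\nu f=F_g$ with
\begin{equation}\label{eq:Pg}
g(\xi)=c_\nu\,\Delta(\xi)^\nu\int_\Omega\widehat{f_v}(\xi)\,e^{-(v|\xi)}\,d\mu_\nu(v),\qquad c_\nu=\frac{2^{r\nu}}{(2\pi)^n\Gamma_\Omega(\nu)} .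
\end{equation}
\end{lemma}

\begin{proof}
By the Cauchy--Schwarz inequality the integral $F_g(z)$ converges locally uniformly, so $F_g$ is holomorphic. By (F5), which needs $\nu>\kappa$, $\int e^{-2(y|\xi)}d\mu_\nu(y)=2^{-r\nu}\Gamma_\Omega(\nu)\Delta(\xi)^{-\nu}$, and Plancherel's theorem in $x$ gives $\langle F_g,F_h\rangle=c_\nu^{-1}\int g\bar h\,\Delta^{-\nu}d\xi$.

Let $F\in A^2_\nu$. By the mean value inequality on small balls, $\|F_y\|_2$ and the suprema of $F_y$ and of its first derivatives are locally bounded in $y$. For $a\in C_c^\infty(V)$ the entire function $\phi(z)=\int a(\xi)e^{-i(z|\xi)}d\xi$ decays rapidly in $x$, locally uniformly in $y$. By the Cauchy--Riemann equations the $y$-derivatives of $\int F_y\phi_y\,dx$ are integrals of $x$-derivatives, hence zero. As $\int F_y\phi_y\,dx=\int a(\xi)e^{(y|\xi)}\widehat{F_y}(\xi)\,d\xi$, the function $g=(2\pi)^{-n}e^{(y|\cdot)}\widehat{F_y}$ does not depend on $y$, and $\|F\|^2=(2\pi)^n\int_V|g(\xi)|^2\int_\Omega e^{-2(y|\xi)}d\mu_\nu(y)\,d\xi$.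 If $\xi\notin\overline\Omega$, then $(y|\xi)<0$ on an open subcone of $\Omega$, which has infinite $\mu_\nu$-measure because $\mu_\nu$ is homogeneous of degree $r\nu>0$. So $g=0$ almost everywhere off $\Omega$, and $F=F_g$.

For $f\in L^2_\nu$, the Cauchy--Schwarz inequality in $v$ shows that \eqref{eq:Pg} converges for almost every $\xi$ and that $g\in L^2(\Omega,\Delta^{-\nu}d\xi)$. By Plancherel's theorem, $\langle f,F_h\rangle=\int_\Omega\int_\Omega\widehat{f_v}(\xi)e^{-(v|\xi)}\overline{h(\xi)}\,d\xi\,d\mu_\nu(v)=\langle F_g,F_h\rangle$ for all $h$.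
\end{proof}

For $g\in L^2(\Omega,\Delta^{-\nu}d\xi)$ let $G_j(x)=\int\chi_j(\xi)g(\xi)e^{i(x|\xi)}d\xi\in L^2(V)$, with the lattice $\xi_j$ and the partition $\chi_j$ of Section~\ref{sec:cones}. We pass from $f$ to the pieces $G_j$ and from the pieces to $F_g$; both passages use the following damping estimate.

\begin{lemma}\label{lem:damp}
Let $a_j$ be functions on $\Omega$ such that the $a_j\circ g_j$ are supported in a fixed compact set $K\subset\Omega$ and have derivatives of order $\le n+1$ bounded uniformly in $j$. There are $C,c$ such that for all $j$ and $v\in\Omega$ the operator $(a_je^{-(v|\cdot)})(D)$ has norm at most $Ce^{-c(v|\xi_j)}$ on every $L^p(V)$.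
\end{lemma}

\begin{proof}
In the variable $\eta=g_j^{-1}\xi$ the symbol is $a_j(g_j\eta)e^{-(v'|\eta)}$ with $v'=g_j^*v\in\Omega$. Let $K\subset I_R(\mathbf e)$. On $K$ we have $(v'|\eta)\ge R^{-1}\operatorname{tr}v'$, while $|v'|\le\operatorname{tr}v'=(v|\xi_j)$. So the derivatives of order $\le n+1$ are at most $C(1+\operatorname{tr}v')^{n+1}e^{-\operatorname{tr}v'/R}\le Ce^{-(v|\xi_j)/2R}$. Apply (M).
\end{proof}

\subsection{From $f$ to the pieces}

This step needs no decoupling. It is a Schur test, in which a generalized power serves as test function.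

\begin{proposition}\label{prop:analysis}
Let $2\le p,q<\infty$, $f\in L^2_\nu\cap L^{p,q}_\nu$, and let $g$ be given by \eqref{eq:Pg}. Then
\[
\sum_j\Delta(\xi_j)^{-\nu}\|G_j\|_p^q\le C\|f\|_{L^{p,q}_\nu}^q .
\]
\end{proposition}

\begin{proof}
Let $a_j=(\Delta/\Delta(\xi_j))^\nu\chi_j$. Then $a_j\circ g_j=\Delta^\nu\cdot(\chi_j\circ g_j)$ by (F1), so Lemma~\ref{lem:damp} applies by Lemma~\ref{lem:chi}. By \eqref{eq:Pg},
\[
G_j=(2\pi)^nc_\nu\Delta(\xi_j)^\nu\int_\Omega(a_je^{-(v|\cdot)})(D)f_v\,d\mu_\nu(v).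
\]
The integral converges absolutely in $L^2(V)$, since $\int\|f_v\|_2e^{-c(v|\xi_j)}d\mu_\nu<\infty$ by the Cauchy--Schwarz inequality. Minkowski's inequality gives
\[
\|G_j\|_p\le C\Delta(\xi_j)^\nu\int_\Omega\|f_v\|_p\,e^{-c(v|\xi_j)}d\mu_\nu(v).
\]
Choose $s\in\mathbb R^r$ with
\[
qs_k>(k-1)\tfrac d2,\qquad\nu-q's_k>(r-k)\tfrac d2\qquad(1\le k\le r).
\]
This is possible if $\frac{q'}q(k-1)\frac d2+(r-k)\frac d2<\nu$, which holds because $q'/q\le1$ for $q\ge2$ and $(k-1)\frac d2+(r-k)\frac d2=\kappa<\nu$. Let $\omega(v)=\Delta_s(v^{-1})$. By Lemma~\ref{lem:int}, $\int\omega^{q'}e^{-c(v|\xi_j)}d\mu_\nu=C\Delta_{q's}(\xi_j)\Delta(\xi_j)^{-\nu}$. H\"older's inequality and $q/q'=q-1$ give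
\begin{align*}
\Delta(\xi_j)^{-\nu}\|G_j\|_p^q&\le C\Delta(\xi_j)^{\nu(q-1)}\big(\Delta_{q's}(\xi_j)\Delta(\xi_j)^{-\nu}\big)^{q/q'}\int\|f_v\|_p^q\,\omega^{-q}e^{-c(v|\xi_j)}d\mu_\nu\\
&=C\int\|f_v\|_p^q\,\omega(v)^{-q}\,\Delta_{qs}(\xi_j)e^{-c(v|\xi_j)}d\mu_\nu(v).
\end{align*}
It remains to show $\sum_j\Delta_{qs}(\xi_j)e^{-c(v|\xi_j)}\le C\omega(v)^q$. If $\varrho(\xi,\xi_j)<\frac12$, then $\Delta_{qs}(\xi_j)\le C\Delta_{qs}(\xi)$ by Lemma~\ref{lem:coord}(d), and $(v|\xi)\le\sqrt2(v|\xi_j)$. These balls are disjoint with equal $\mu_0$-measure, so by (F5) the sum is at most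
\[
C\int_\Omega\Delta_{qs}(\xi)e^{-c(v|\xi)/\sqrt2}d\mu_0(\xi)=C\Delta_{qs}(v^{-1})=C\omega(v)^q.\qedhere
\]
\end{proof}

\subsection{From the pieces to $F$}

\begin{lemma}\label{lem:convex}
Let $2\le p,q<\infty$. If $\nu>\kappa$ and \eqref{eq:cond} holds, then $\nu-\beta_k>(r-k)\frac d2$ for $1\le k\le r$.
\end{lemma}

\begin{proof}
By \eqref{eq:beta}, $\beta_k$ is the maximum of two affine functions of $m_k=(k-1)d$, namely $\frac m2(\frac q2-1)$ and $\frac m2(q-1)-\frac{(m+2)q}{2p}$. So $k\mapsto\beta_k+(r-k)\frac d2$ is convex and attains its maximum at $k=1$ or $k=r$. At $k=1$ its value is $\kappa$. At $k=r$, where $m_r=2\kappa$ and $\kappa+1=\frac nr$, it is $\max\{\kappa(\frac q2-1),\ \kappa(q-1)-\frac nr\frac qp\}$.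
\end{proof}

\begin{proposition}\label{prop:synthesis}
Let $2\le p,q<\infty$ satisfy \eqref{eq:cond}. For all $g\in L^2(\Omega,\Delta^{-\nu}d\xi)$,
\[
\|F_g\|_{L^{p,q}_\nu}^q\le C\sum_j\Delta(\xi_j)^{-\nu}\|G_j\|_p^q .
\]
\end{proposition}

\begin{proof}
We may assume that the right side is finite, so $G_j\in L^2\cap L^p$. By Lemma~\ref{lem:convex}, fix $\epsilon>0$ such that $\gamma_k=\beta_k+\epsilon$ satisfies the hypothesis of Lemma~\ref{lem:int}.

Fix $y\in\Omega$ and let $h_j^y(x)=\int\chi_jg\,e^{-(y|\xi)}e^{i(x|\xi)}d\xi$. Since $\nu>0$, the function $\Delta^\nu e^{-2(y|\cdot)}$ is bounded on $\Omega$, so $ge^{-(y|\cdot)}\in L^2(d\xi)$, and $F_g(\cdot+iy)=\sum_jh_j^y$ in $L^2(V)$ by dominated convergence. Also $h_j^y=(\tilde\chi_je^{-(y|\cdot)})(D)G_j$, so by Lemma~\ref{lem:damp}, $h_j^y\in L^2\cap L^p$ and $\|h_j^y\|_p\le Ce^{-c(y|\xi_j)}\|G_j\|_p$.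

The growth $(1+\operatorname{tr}\xi_j)^L$ in Theorem~\ref{thm:A} is beaten by this decay only if $y$ is comparable to $\mathbf e$. So we move $y$ to $\mathbf e$, and we do it with an element of $T$, because by (F4) these transform $\Delta_{-\gamma}$ by a constant factor. Let $t\in T$ with $ty^{-1}=\mathbf e$. Then $y=(t^{-1}\mathbf e)^{-1}=t^*\mathbf e$ by (F2), and $1=\Delta_{-\gamma}(t\mathbf e)\Delta_{-\gamma}(y^{-1})$ by (F4). Hence
\[
\operatorname{tr}(t\xi_j)=(t^*\mathbf e|\xi_j)=(y|\xi_j),\qquad\Delta_{-\gamma}(t\xi_j)=\Delta_\gamma(y^{-1})\Delta_{-\gamma}(\xi_j).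
\]
The functions $h_j^y\circ t^*$ have spectra in $I_4(t\xi_j)$, and the points $t\xi_j$ satisfy \eqref{eq:count} with the same $M_R$. Apply Theorem~\ref{thm:A} to finite partial sums, undo $t^*$ by (LI), and use Fatou's lemma along a subsequence of partial sums that converges almost everywhere:
\[
\|F_g(\cdot+iy)\|_p^q\le C\sum_j\Delta_\gamma(y^{-1})\Delta_{-\gamma}(\xi_j)\,(1+(y|\xi_j))^Le^{-cq(y|\xi_j)}\|G_j\|_p^q ,
\]
with $C$ independent of $y$. Since $(1+s)^Le^{-cqs}\le Ce^{-cs}$ for $s\ge0$, integration against $d\mu_\nu(y)$ and Lemma~\ref{lem:int} bound the $j$-th term by $C\Delta_{-\gamma}(\xi_j)\Delta_\gamma(\xi_j)\Delta(\xi_j)^{-\nu}\|G_j\|_p^q=C\Delta(\xi_j)^{-\nu}\|G_j\|_p^q$.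
\end{proof}

Propositions~\ref{prop:analysis} and \ref{prop:synthesis} together show that \eqref{eq:cond} implies the boundedness of $P_\nu$ on $L^{p,q}_\nu$.

\section{Necessity of the conditions}\label{sec:nec}

\subsection{Duality and the Bergman kernel}

\begin{lemma}\label{lem:duality}
Let $1<p,q<\infty$. If $P_\nu$ is bounded on $L^{p,q}_\nu$, it is bounded on $L^{p',q'}_\nu$. If $P_\nu$ is bounded on $L^1_\nu$, it is bounded on $L^\infty_\nu$.
\end{lemma}

\begin{proof}
Let $f\in L^2_\nu\cap L^{p',q'}_\nu$ and $u=P_\nu f$. For bounded $h$ with compact support in $T_\Omega$, self-adjointness and H\"older's inequality give $|\langle u,h\rangle|=|\langle f,P_\nu h\rangle|\le C\|f\|_{L^{p',q'}_\nu}\|h\|_{L^{p,q}_\nu}$. Let $K_N$ be compact sets increasing to $T_\Omega$, $u_N=u\mathbf 1_{K_N}$ (bounded, as $u$ is holomorphic), $\rho_N(y)=\|u_N(\cdot+iy)\|_{p'}$, and take $h=|u_N|^{p'-1}\operatorname{sgn}(u_N)\,\rho_N^{q'-p'}\mathbf 1_{\{\rho_N>1/N\}}$. With $X_N=\int_{\rho_N>1/N}\rho_N^{q'}d\mu_\nu$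 we get $\langle u,h\rangle=X_N$ and $\|h\|_{L^{p,q}_\nu}=X_N^{1/q}$, so $X_N^{1/q'}\le C\|f\|_{L^{p',q'}_\nu}$, and $X_N\to\|u\|_{L^{p',q'}_\nu}^{q'}$ by monotone convergence. For the last statement, the same inequality holds with $\|f\|_\infty\|h\|_{L^1_\nu}$ on the right, and such $h$ are dense in $L^1_\nu$.
\end{proof}

Let $K(z)=\int_\Omega e^{i(z|\xi)}\Delta(\xi)^\nu d\xi$ for $z\in T_\Omega$. By \eqref{eq:Pg}, $c_\nu K(z-\bar w)$ is the Bergman kernel, the integral kernel of $P_\nu$. We use only that $K(i\mathbf e)>0$ and that, by the substitution $\xi\mapsto g^{*-1}\xi$ and (F1),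
\begin{equation}\label{eq:Khom}
K(gz)=\Delta(g\mathbf e)^{-\nu-n/r}K(z)\qquad(g\in G).
\end{equation}
The kernel is, up to a factor, the projection of a bounded function with compact support. Let $\mathbb B\subset T_\Omega$ be the Euclidean ball of small radius $\rho$ about $i\mathbf e$, of volume $|\mathbb B|$, and $f_0(w)=\mathbf 1_{\mathbb B}(w)\Delta(\operatorname{Im}w)^{n/r-\nu}$. The integral in \eqref{eq:Pg} is then $\int_{\mathbb B}e^{-i(\bar w|\xi)}$ with respect to Lebesgue measure, which equals $|\mathbb B|e^{-(\mathbf e|\xi)}$ by the mean value property. Hence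
\begin{equation}\label{eq:f0}
P_\nu f_0(z)=c_\nu|\mathbb B|\,K(z+i\mathbf e).
\end{equation}

\begin{proposition}\label{prop:nec1}
Let $2\le p,q<\infty$. If $P_\nu$ is bounded on $L^{p,q}_\nu$, then $\nu>\kappa(q-1)-\frac nr\frac qp$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:duality} and \eqref{eq:f0}, $K(\cdot+i\mathbf e)\in L^{p',q'}_\nu$. For $y=g\mathbf e$ the substitution $x=gx'$, with $|\det g|=\Delta(y)^{n/r}$, and \eqref{eq:Khom} give $\|K(\cdot+iy)\|_{L^{p'}(V)}=b\,\Delta(y)^{-\nu-\frac nr+\frac n{rp'}}$, where $b=\|K(\cdot+i\mathbf e)\|_{L^{p'}(V)}\in(0,\infty]$. Therefore $b<\infty$ and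
\[
\int_\Omega\Delta(y+\mathbf e)^{-s}d\mu_\nu(y)<\infty,\qquad s=q'\Big(\nu+\frac n{rp}\Big).
\]
Suppose $s\le s_0:=\nu+\kappa$. Since $\Delta(y+\mathbf e)\ge1$, the integral would converge with $s_0$ in place of $s$. But by (F5), used three times,
\begin{align*}
\int_\Omega\Delta(y+\mathbf e)^{-s_0}d\mu_\nu(y)&=\frac1{\Gamma_\Omega(s_0)}\int_\Omega\int_\Omega e^{-(y+\mathbf e|\xi)}d\mu_\nu(y)\,d\mu_{s_0}(\xi)\\
&=\frac{\Gamma_\Omega(\nu)}{\Gamma_\Omega(s_0)}\int_\Omega e^{-\operatorname{tr}\xi}\,d\mu_\kappa(\xi)=\infty .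
\end{align*}
So $q'(\nu+\frac n{rp})>\nu+\kappa$. Multiplying by $q-1$ gives $q\nu+\frac nr\frac qp>(q-1)\nu+(q-1)\kappa$, which is the claim.
\end{proof}

\subsection{Random sums}

We first show that boundedness of $P_\nu$ implies the discrete inequality. The idea is to place the $j$-th piece at the heights $v$ with $v^{-1}$ comparable to $\xi_j$; these regions have bounded overlap, so the norm of the resulting $f$ is computed without any cancellation.

\begin{lemma}\label{lem:converse}
Let $2\le p,q<\infty$ and let $P_\nu$ be bounded on $L^{p,q}_\nu$. There is $C$ such that for every finite set $J$ and all Schwartz functions $G_j$, $j\in J$, with spectrum in $I_2(\xi_j)$, the holomorphic extension $F(z)=(2\pi)^{-n}\int e^{i(z|\xi)}\sum_J\widehat{G_j}(\xi)\,d\xi$ of $\sum_JG_j$ satisfies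
\[
\|F\|_{L^{p,q}_\nu}^q\le C\sum_{j\in J}\Delta(\xi_j)^{-\nu}\|G_j\|_p^q .
\]
\end{lemma}

\begin{proof}
Fix $\psi\in C_c^\infty(\Omega)$ with $\psi\ge0$, $\psi\not\equiv0$, $\operatorname{supp}\psi\subset I_{2^R}(\mathbf e)$. Let $\Psi(\eta)=\int\psi(v)e^{-(v|\eta)}d\mu_\nu(v)$, a smooth positive function, let $a=\varphi\cdot((2\pi)^nc_\nu\Delta^\nu\Psi)^{-1}\in C_c^\infty(\Omega)$, and $a_j=a\circ g_j^{-1}$. Define
\[
f(x+iv)=\sum_{j\in J}\psi(g_j^*v)\,\big(a_j(D)G_j\big)(x),
\]
which lies in $L^2_\nu\cap L^{p,q}_\nu$. For $\xi=g_j\eta$, (F1) gives $\int\psi(g_j^*v)e^{-(v|\xi)}d\mu_\nu(v)=\Delta(\xi_j)^{-\nu}\Psi(\eta)$ and $\Delta(\xi)=\Delta(\xi_j)\Delta(\eta)$. So the $j$-th term contributes $c_\nu\Delta(\eta)^\nu\Psi(\eta)a(\eta)\widehat{G_j}(\xi)=(2\pi)^{-n}\varphi(\eta)\widehat{G_j}(\xi)$ to \eqref{eq:Pg}, and $\varphi(\eta)=1$ on the spectrum of $G_j$. Thus $P_\nu f=F$.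

If $\psi(g_j^*v)\ne0$, then $g_j^*v\in I_{2^R}(\mathbf e)$, so its inverse $g_j^{-1}v^{-1}$ lies in $I_{2^R}(\mathbf e)$, that is, $\varrho(v^{-1},\xi_j)\le R$. By \eqref{eq:count} at most $M_R$ terms are nonzero for each $v$, and (M) gives $\|f_v\|_p^q\le C\sum_J\psi(g_j^*v)^q\|G_j\|_p^q$. Since $\int\psi(g_j^*v)^qd\mu_\nu(v)=C\Delta(\xi_j)^{-\nu}$, we obtain $\|f\|_{L^{p,q}_\nu}^q\le C\sum_J\Delta(\xi_j)^{-\nu}\|G_j\|_p^q$.
\end{proof}

\begin{proposition}\label{prop:nec2}
Let $2\le p,q<\infty$. If $P_\nu$ is bounded on $L^{p,q}_\nu$, then $\nu>\kappa(\frac q2-1)$.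
\end{proposition}

\begin{proof}
For $q=2$ there is nothing to prove, so let $q>2$. Let $J$ be a finite subset of $\{j:\operatorname{tr}\xi_j\le1\}$, let $a_j>0$, and let $\varsigma_j=\pm1$ be independent symmetric random signs. Fix $\Phi\not\equiv0$ with $\hat\Phi\in C_c^\infty(V)$; it extends to an entire function. For $t>0$ small, depending on $J$, the functions $G_j(x)=\varsigma_ja_j\Phi(tx)e^{i(x|\xi_j)}$ have spectra in $I_2(\xi_j)$, $\|G_j\|_p=a_jt^{-n/p}\|\Phi\|_p$, and
\[
F(x+iy)=\Phi(t(x+iy))\,Z_y(x),\qquad Z_y(x)=\sum_J\varsigma_ja_je^{-(y|\xi_j)}e^{i(x|\xi_j)} .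
\]
Let $|y-\mathbf e|\le\frac12$. Then $\frac12\mathbf e\le y\le\frac32\mathbf e$, so $y\in\Omega$ and $e^{-(y|\xi_j)}\ge e^{-3/2}$. The function $\Phi(\cdot+iv)$ has Fourier transform $\hat\Phi e^{-(v|\cdot)}$ and tends to $\Phi$ in the Schwartz space as $v\to0$. So for small $t$ and all such $y$,
\[
b_y:=\|\Phi(t(\cdot+iy))\|_p=t^{-n/p}\|\Phi(\cdot+ity)\|_p\ge\tfrac12t^{-n/p}\|\Phi\|_p .
\]
Let $\pi_y$ be the probability measure $b_y^{-p}|\Phi(t(x+iy))|^pdx$. Since $p\ge2$, $\|F(\cdot+iy)\|_p=b_y\|Z_y\|_{L^p(\pi_y)}\ge b_y\|Z_y\|_{L^2(\pi_y)}$. Since $q\ge2$, Jensen's inequality and the orthogonality of the signs give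
\[
\mathbb E\|Z_y\|_{L^2(\pi_y)}^q\ge\Big(\int\mathbb E|Z_y|^2d\pi_y\Big)^{q/2}=\Big(\sum_Ja_j^2e^{-2(y|\xi_j)}\Big)^{q/2}\ge c\Big(\sum_Ja_j^2\Big)^{q/2}.
\]
Take expectations in Lemma~\ref{lem:converse} and keep only $|y-\mathbf e|\le\frac12$ on the left. The factors $t^{-nq/p}\|\Phi\|_p^q$ cancel, and
\[
\Big(\sum_Ja_j^2\Big)^{q/2}\le C\sum_J\Delta(\xi_j)^{-\nu}a_j^q
\]
with $C$ independent of $J$ and $(a_j)$. Choose $a_j^2=\Delta(\xi_j)^s$ with $s=\frac{2\nu}{q-2}>0$. Then $\Delta(\xi_j)^{-\nu}a_j^q=\Delta(\xi_j)^s$, so $\Sigma_J=\sum_J\Delta(\xi_j)^s$ satisfies $\Sigma_J^{q/2-1}\le C$, and $\sum_{\operatorname{tr}\xi_j\le1}\Delta(\xi_j)^s<\infty$.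

We compare the sum with an integral. If $\operatorname{tr}\xi\le\frac12$ and $\xi\in I_2(\xi_j)$, then $\operatorname{tr}\xi_j\le1$ and $\Delta(\xi)\le2^r\Delta(\xi_j)$ by Lemma~\ref{lem:coord}(d). The sets $I_2(\xi_j)$ cover $\Omega$ and have the same finite $\mu_0$-measure, so $\mu_s(\{\operatorname{tr}\xi\le\frac12\})<\infty$. By homogeneity $\mu_s(\{\operatorname{tr}\xi\le\rho\})=C\rho^{rs}$, so
\[
\int_\Omega e^{-\operatorname{tr}\xi}d\mu_s(\xi)=\int_0^\infty e^{-\rho}\mu_s(\{\operatorname{tr}\xi\le\rho\})\,d\rho<\infty ,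
\]
and (F5) gives $s>\kappa$, that is, $\nu>\kappa(\frac q2-1)$.
\end{proof}

Propositions~\ref{prop:nec1} and \ref{prop:nec2} complete the proof of Theorem~\ref{thm:mixed}.

\section{Proof of Theorem~\ref{thm:main}}\label{sec:final}

\emph{$2\le p<\infty$.} By Theorem~\ref{thm:mixed} with $q=p$ and \eqref{eq:pnu}, $P_\nu$ is bounded on $L^p_\nu$ if and only if $p<p_\nu$.

\emph{$1<p\le2$.} By Lemma~\ref{lem:duality}, applied in both directions, $P_\nu$ is bounded on $L^p_\nu$ if and only if it is bounded on $L^{p'}_\nu$, that is, $p'<p_\nu$, or $p>p_\nu'$.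

\emph{$p=\infty$ and $p=1$.} Suppose $P_\nu$ is bounded on $L^\infty_\nu$. The Riesz--Thorin theorem between $L^2_\nu$ and $L^\infty_\nu$ gives $\|P_\nu f\|_{L^s_\nu}\le C\|f\|_{L^s_\nu}$ for $2\le s<\infty$ and simple $f$ with support of finite measure. A general $f\in L^2_\nu\cap L^s_\nu$ is a limit of such functions in both norms, and Fatou's lemma extends the bound to $f$. For $s=p_\nu<\infty$ this contradicts the first case. By Lemma~\ref{lem:duality}, $P_\nu$ is not bounded on $L^1_\nu$ either.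

\emph{$0<p<1$.} By \eqref{eq:f0}, $\|P_\nu f_0\|_{L^p_\nu}=c_\nu|\mathbb B|\,\|K(\cdot+i\mathbf e)\|_{L^p_\nu}\ge c\rho^{2n}$, because $K\not\equiv0$, while $\|f_0\|_{L^p_\nu}\le C\rho^{2n/p}=o(\rho^{2n})$ as $\rho\to0$. So $P_\nu$ is not bounded on $L^p_\nu$.

Since $1<p_\nu'<2<p_\nu<\infty$, these cases prove Theorem~\ref{thm:main}. \qed

\begin{thebibliography}{9}

\bibitem{BJN}
David Bekolle, Jocelyn and Cyrille Nana,
\emph{Bergman-Lorentz spaces on tube domains over symmetric cones},
arXiv:1703.07859 (2017).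

\bibitem{BD}
Bourgain and Demeter,
Ann. of Math. 182 (2015).

\bibitem{FK}
Faraut and Kor\'anyi,
\emph{Analysis on symmetric cones}.

\end{thebibliography}
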